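
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\numberwithin{equation}{section}

\title{Algebraic coincidences among volumes of hyperbolic Dehn fillings: rational, not integral}


\begin{abstract}
The volume of the generalized Dehn fillings of a $1$-cusped hyperbolic $3$-manifold $\mathcal M$ is a real-analytic function $\Theta_{\mathcal M}$ of the filling coefficient in $\mathbb R^2$ near infinity. Jeon conjectured that a connected semialgebraic family, of positive dimension and with irreducible Zariski closure, of pairs of coefficients with equal volumes must lie in the graph of a linear map with integer entries that preserves the cusp-shape quadratic form. We show that this is false: an explicit $6$-fold cover of the figure-eight knot complement has a volume symmetry that is rational but not integral. We then show that integrality is the only defect: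 for coefficients sufficiently close to infinity the statement holds for every $\mathcal M$ once integer matrices are replaced by rational ones. The proof applies Ax's theorem on functional transcendence to the logarithmic holonomies along an algebraic arc.
\end{abstract}

\section{Introduction}

\subsection{The volume function and the conjecture}

All $3$-manifolds are oriented, and hyperbolic manifolds are complete of finite volume unless a deformed structure is meant. Let $\mathcal M$ be a $1$-cusped hyperbolic $3$-manifold with cusp torus $T$, and choose a basis of $H_1(T;\mathbb Z)$, called meridian and longitude. For a hyperbolic structure on $\mathcal M$ near the complete one, let $u,v\in\mathbb C$ be the logarithms of the holonomies of meridian and longitude; $u=v=0$ is the complete structure. The \emph{generalized Dehn filling coefficient} of the structure is the pair $(x,y)\in\mathbb R^2$ with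
\[
xu+yv=2\pi i ,
\]
and the complete structure has coefficient $\infty$. If $(x,y)=(p,q)$ is a pair of coprime integers, the metric completion of the structure is the Dehn filling $\mathcal M_{p/q}$. By Thurston's hyperbolic Dehn surgery theorem there is $R>0$ such that every point of
\[
U_R=\{(x,y)\in\mathbb R^2: x^2+y^2>R^2\}
\]
is the coefficient of a unique such structure. We call such an $R$ \emph{admissible}. Let $\Theta_{\mathcal M}(x,y)$ be the volume of the structure with coefficient $(x,y)$. This is a real-analytic function on $U_R$, and $\Theta_{\mathcal M}(p,q)=\mathrm{vol}(\mathcal M_{p/q})$ for coprime $(p,q)\in U_R$.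

To first order $\Theta_{\mathcal M}$ is governed by the Euclidean geometry of the cusp. Let $\mu,\lambda\in\mathbb C$ represent meridian and longitude as translations of the universal cover of a Euclidean cusp torus $T$ of the complete structure, and put
\[
Q_{\mathcal M}(x,y)=\frac{|x\mu+y\lambda|^2}{\mathrm{Area}(T)} ,
\]
the squared normalized length of the $(x,y)$-curve. The Neumann--Zagier formula says
\[
\mathrm{vol}(\mathcal M_{p/q})=\mathrm{vol}(\mathcal M)-\frac{\pi^2}{Q_{\mathcal M}(p,q)}+O\Bigl(\frac1{p^4+q^4}\Bigr).
\]

When do two fillings have the same volume? Consider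
\[
\mathcal Z=\{(x,y,z,w)\in U_R\times U_R:\Theta_{\mathcal M}(x,y)=\Theta_{\mathcal M}(z,w)\}\subset\mathbb R^4 .
\]
It is a large set. For instance, on each ray from the origin of rational slope $\Theta_{\mathcal M}$ increases strictly to $\mathrm{vol}(\mathcal M)$ near infinity (Lemma~\ref{lem:Vm}), so over any pair of such rays $\mathcal Z$ contains an analytic curve. One expects such curves to be transcendental unless there is a reason. One reason is symmetry. The pairs $(u,v)$ and $(-u,-v)$ describe the same structure, so $\Theta_{\mathcal M}(-X)=\Theta_{\mathcal M}(X)$. More generally, a self-homeomorphism of $\mathcal M$ acts on $H_1(T;\mathbb Z)$ by an integer matrix under which $\Theta_{\mathcal M}$ is invariant near infinity (Lemma~\ref{lem:cover}). Since the Neumann--Zagier asymptotics hold for real coefficients as well (Lemma~\ref{lem:r}(iv)), every linear symmetry of $\Theta_{\mathcal M}$ near infinity preserves $Q_{\mathcal M}$. This makes the following guess, posed by Jeon \cite{J}, natural.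

\begin{conjecture}[\cite{J}]\label{conj}
Let $S\subset\mathcal Z$ be a connected semialgebraic set of positive dimension whose Zariski closure in $\mathbb R^4$ is irreducible. Then $S$ is contained in
\[
z=ax+by,\qquad w=cx+dy
\]
for some $a,b,c,d\in\mathbb Z$ satisfying $Q_{\mathcal M}(x,y)=Q_{\mathcal M}(ax+by,cx+dy)$ for all $(x,y)\in\mathbb R^2$.
\end{conjecture}

Irreducibility is needed. For the figure-eight knot complement, $\Theta$ is invariant near infinity under $\iota=\mathrm{diag}(1,-1)$ (see Section~\ref{sec:counter}). The union of $\{(X,X)\}$ and $\{(X,\iota X)\}$, $|X|$ large, is connected because the two pieces meet over the axis $\iota X=X$, but it lies in no single graph.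

\subsection{Results}

For a real $2\times2$ matrix $A$ write $\mathrm{graph}(A)=\{(X,AX):X\in\mathbb R^2\}\subset\mathbb R^4$. Points of $\mathbb R^2$ are columns, $X=(x,y)$ and $Y=(z,w)$. ``For large $|X|$'' means for all $X$ outside some compact set.

\begin{theorem}\label{thm:counter}
There is a $6$-fold cover $\mathcal M$ of the figure-eight knot complement, with one cusp, and a basis of its peripheral lattice, such that
\[
Q_{\mathcal M}(x,y)=\frac{4x^2+6xy+9y^2}{3\sqrt3},\qquad
\Theta_{\mathcal M}(x,y)=\Theta_{\mathcal M}\bigl(-x,\tfrac23x+y\bigr)\quad\text{for large }|(x,y)| .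
\]
Hence, for every admissible $R$ and all large $R_1$, the set
\[
S=\{(x,y,-x,\tfrac23x+y):x^2+y^2>R_1^2\}\subset\mathcal Z
\]
violates Conjecture~\ref{conj}.
\end{theorem}

\begin{theorem}\label{thm:rational}
Let $\mathcal M$ be any $1$-cusped hyperbolic $3$-manifold. There is an admissible $R_0=R_0(\mathcal M)$ such that the following holds for all $R\ge R_0$. Let
\[
\mathrm{Sym}=\{A\in GL_2(\mathbb R):\Theta_{\mathcal M}(AX)=\Theta_{\mathcal M}(X)\text{ for large }|X|\}.
\]
\begin{enumerate}
\item[\textup{(1)}] $\mathrm{Sym}$ is a finite group contained in $GL_2(\mathbb Q)$, and $Q_{\mathcal M}\circ A=Q_{\mathcal M}$ for all $A\in\mathrm{Sym}$.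
\item[\textup{(2)}] Every semialgebraic set $S\subset\mathcal Z$ of positive dimension with irreducible Zariski closure lies in $\mathrm{graph}(A)$ for some $A\in GL_2(\mathbb Q)$ with $Q_{\mathcal M}\circ A=Q_{\mathcal M}$.
\item[\textup{(3)}] In \textup{(2)} one can take $A\in\mathrm{Sym}$, unless $\dim S=1$ and $S$ lies in a product of two lines through $0$ of rational slope.
\end{enumerate}
\end{theorem}

By Theorem~\ref{thm:counter}, $\mathbb Q$ cannot be replaced by $\mathbb Z$. Conversely, each $A\in\mathrm{Sym}$ does give a set $\{(X,AX):|X|\text{ large}\}\subset\mathcal Z$. We do not decide whether $A\in\mathrm{Sym}$ is always possible in the exceptional case of (3).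

\begin{corollary}\label{cor:generic}
Let $\tau=\lambda/\mu$. If $1,\operatorname{Re}\tau,|\tau|^2$ are linearly independent over $\mathbb Q$, then Conjecture~\ref{conj} holds for $\mathcal M$ and all $R\ge R_0$, with $A=\pm I$ only.
\end{corollary}

\subsection{The two ideas}

\emph{Why integrality fails.} Regard a coefficient $(x,y)$ as the class of $x\cdot$meridian${}+y\cdot$longitude in $H_1(T;\mathbb R)$. If $\mathrm{hol}:H_1(T;\mathbb R)\to\mathbb C$ denotes the linear extension of the logarithmic holonomy, then $X$ is the coefficient exactly when $\mathrm{hol}(X)=2\pi i$. So $\Theta_{\mathcal M}$ and $Q_{\mathcal M}$ live on the real vector space $H_1(T;\mathbb R)$, and the lattice $H_1(T;\mathbb Z)$ enters only when we choose coordinates. (Changing the basis of the lattice conjugates linear maps by $GL_2(\mathbb Z)$ and does not affect integrality.) Passing to a finite cover with one cusp multiplies the volume function by a constant and does not change the real vector space, but it shrinks the lattice. A symmetry of the base that does not preserve the smaller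 lattice becomes a non-integral symmetry of the cover. Section~\ref{sec:counter} finds such a cover.

\emph{Why rationality holds.} Along an algebraic arc of coefficients, the functions $u,v,\bar u,\bar v$ depend on the arc parameter and two further real unknowns, while $e^u,e^v$ lie on a fixed algebraic curve. Ax's theorem says that $k$ functions and their $k$ exponentials, taken together, have transcendence degree at least $k+1$ if the functions are $\mathbb Q$-linearly independent modulo constants. For one arc that does not lie on a line through $0$ of rational slope, this inequality turns out to be an equality: there is no room to spare. For two arcs with equal volumes there is one relation too many, so the logarithms along the two arcs must be $\mathbb Q$-linearly related modulo constants. If neither arc lies on a rational line, the relations are given by a matrix $P\in GL_2(\mathbb Q)$, and the matrix of Theorem~\ref{thm:rational} is $\pm P^{-T}$. If both arcs lie on rational lines, the relations only determine a rational vector on each line, and we complete this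 to a rational matrix by hand. The count is first carried out for a pair of rational lines (Section~\ref{sec:lines}), where it is shortest, and then in general.

\section{The counterexample}\label{sec:counter}

\subsection{Covers and symmetries}

\begin{lemma}\label{lem:cover}
\textup{(a)} Let $\mathcal M\to\mathcal N$ be an orientation-preserving cover of degree $d$ between $1$-cusped hyperbolic $3$-manifolds, and identify $H_1(T_{\mathcal M};\mathbb R)=H_1(T_{\mathcal N};\mathbb R)$ by the induced cover of cusp tori. Then $\Theta_{\mathcal M}(X)=d\,\Theta_{\mathcal N}(X)$ for large $|X|$.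

\textup{(b)} Let $\varphi$ be a self-homeomorphism of $\mathcal N$, possibly orientation-reversing. Then $\Theta_{\mathcal N}(\varphi_*X)=\Theta_{\mathcal N}(X)$ for large $|X|$.
\end{lemma}

\begin{proof}
(a) Pull the structure on $\mathcal N$ with coefficient $X$ back to $\mathcal M$. Its end is again of Dehn-filling type, its logarithmic holonomy is the restriction, so $\mathrm{hol}(X)=2\pi i$ still holds, and its volume is $d\,\Theta_{\mathcal N}(X)$. As $X\to\infty$ it tends to the complete structure on $\mathcal M$. By uniqueness it is the structure on $\mathcal M$ with coefficient $X$.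

(b) Pull the structure with coefficient $X$ back by $\varphi$; if $\varphi$ reverses orientation, compose the developing map with a reflection so that the new structure is compatible with the orientation. The volume is unchanged. By Mostow rigidity the complete structure goes to the complete structure, so for large $|X|$ the new structure is near the complete one. Up to a global sign its logarithmic holonomy is $\mathrm{hol}'=\mathrm{hol}\circ\varphi_*$ if $\varphi$ preserves orientation and $\mathrm{hol}'=\overline{\mathrm{hol}\circ\varphi_*}$ otherwise. In the first case $\mathrm{hol}'(\varphi_*^{-1}X)=2\pi i$; in the second $\mathrm{hol}'(-\varphi_*^{-1}X)=-\overline{2\pi i}=2\pi i$. So the new structure has coefficient $\pm\varphi_*^{-1}X$. Since $\Theta_{\mathcal N}$ is even, $\Theta_{\mathcal N}(\varphi_*^{-1}X)=\Theta_{\mathcal N}(X)$ in both cases. Replace $X$ by $\varphi_*X$.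
\end{proof}

Suppose we have both a cover as in (a), with $L=H_1(T_{\mathcal M};\mathbb Z)\subset H_1(T_{\mathcal N};\mathbb Z)$, and a homeomorphism $\varphi$ as in (b) with $\varphi_*L\not\subset L$. Then $\Theta_{\mathcal M}(\varphi_*X)=\Theta_{\mathcal M}(X)$ near infinity. The matrix $A$ of $\varphi_*$ in a basis of $L$ is rational, because $\varphi_*$ preserves $H_1(T_{\mathcal N};\mathbb Z)$ and $L$ has finite index there, but it is not integral. This refutes the conjecture for $\mathcal M$: given an admissible $R$, take $R_1$ so large that $|X|>R_1$ implies $X,AX\in U_R$ and $\Theta_{\mathcal M}(AX)=\Theta_{\mathcal M}(X)$. The set $S=\{(X,AX):|X|>R_1\}\subset\mathcal Z$ is connected, semialgebraic and $2$-dimensional, and its Zariski closure is the plane $\mathrm{graph}(A)$, which is irreducible. If $S\subset\mathrm{graph}(B)$, then $AX=BX$ for large $X$, so $B=A$ is not integral.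

Now let $\mathcal N$ be the figure-eight knot complement and $\pi=\pi_1(\mathcal N)$. Let $a$ be a meridian and $P\cong\mathbb Z^2$ its centralizer, which is the peripheral subgroup containing $a$. Since $H_1(\mathcal N;\mathbb Z)=\mathbb Z$ is generated by $a$, the group $P$ is generated by $a$ and the longitude $\ell$, a generator of $P\cap[\pi,\pi]$. We write $a^p\ell^q$ as $(p,q)$. The figure-eight knot is amphichiral: there is an orientation-reversing homeomorphism $\varphi$ of $S^3$ preserving the knot. It preserves the slopes of $a$ and $\ell$ and reverses the orientation of $T_{\mathcal N}$, so $\varphi_*=\pm\iota$ with $\iota=\mathrm{diag}(1,-1)$. By Lemma~\ref{lem:cover}(b) and evenness, $\Theta_{\mathcal N}(\iota X)=\Theta_{\mathcal N}(X)$ near infinity.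

So we need a one-cusped cover whose peripheral lattice is not preserved by $\iota$. A lattice
\[
L_{n,j}=\{(p,q):p+jq\equiv0\bmod n\}
\]
contains $(-j,1)$, and $\iota(-j,1)=(-j,-1)$ lies in $L_{n,j}$ only if $2j\equiv0\bmod n$. The cyclic $n$-fold cover has $L=L_{n,0}$ and is of no use. It suffices to find a transitive permutation representation in which $a$ acts on the $n$ sheets as an $n$-cycle and $\ell$ acts as the $j$-th power of that cycle, with $2j\not\equiv0\bmod n$. There is one with $n=6$; it comes from the transitive action of $S_5$ on six points.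

\subsection{A permutation representation}

By Riley, with $a,b$ meridians,
\[
\pi=\langle a,b\mid wa=bw\rangle,\qquad w=a^{-1}bab^{-1}.
\]
The relation reads $a^{-1}bab^{-1}a=ba^{-1}bab^{-1}$. Multiplying by $a$ on the left and $b$ on the right, it becomes
\begin{equation}\label{eq:rel}
bab^{-1}ab=aba^{-1}ba .
\end{equation}
Define $\chi:\pi\to S_5$, with products composed from right to left, by
\[
\chi(a)=(1\,2\,3)(4\,5),\qquad \chi(b)=(1\,5)(2\,4\,3).
\]
To verify \eqref{eq:rel}, follow each point through the successive factors. On the left they are applied in the order $b,a,b^{-1},a,b$, on the right in the order $a,b,a^{-1},b,a$: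
\[
\begin{array}{c@{\qquad}c}
bab^{-1}ab & aba^{-1}ba\\[2pt]
1\to5\to4\to2\to3\to2 & 1\to2\to4\to5\to1\to2\\
2\to4\to5\to1\to2\to4 & 2\to3\to2\to1\to5\to4\\
3\to2\to3\to4\to5\to1 & 3\to1\to5\to4\to3\to1\\
4\to3\to1\to5\to4\to3 & 4\to5\to1\to3\to2\to3\\
5\to1\to2\to3\to1\to5 & 5\to4\to3\to2\to4\to5
\end{array}
\]
Both sides are $1\mapsto2,\ 2\mapsto4,\ 3\mapsto1,\ 4\mapsto3,\ 5\mapsto5$, so $\chi$ is well defined.

Next we need the image of the longitude. Put $w^r=b^{-1}aba^{-1}$ and
\[
\lambda_0=w^rw=b^{-1}aba^{-2}bab^{-1}.
\]
Multiplying $ab^{-1}aba^{-1}=b^{-1}aba^{-1}b$ by $b$ on the left and $a$ on the right gives \eqref{eq:rel}, so $aw^r=w^rb$. Therefore $\lambda_0a=w^rwa=w^rbw=aw^rw=a\lambda_0$, so $\lambda_0\in P$. Its exponent sums in $a$ and in $b$ vanish, so $\lambda_0\in P\cap[\pi,\pi]$ and $\lambda_0=\ell^k$ for some $k$. Following points through $b^{-1},a,b,a^{-2},b,a,b^{-1}$, where $\chi(a)^{-2}=(1\,2\,3)$: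
\[
\begin{array}{l}
1\to5\to4\to3\to1\to5\to4\to2\\
2\to3\to1\to5\to5\to1\to2\to3\\
3\to4\to5\to1\to2\to4\to5\to1\\
4\to2\to3\to2\to3\to2\to3\to4\\
5\to1\to2\to4\to4\to3\to1\to5
\end{array}
\]
Hence $\chi(\lambda_0)=(1\,2\,3)=\chi(a)^{-2}$.

The centralizer of $(1\,2\,3)(4\,5)$ in $S_5$ has order $6$, so it is $\langle\chi(a)\rangle$, and $\chi(\ell)=\chi(a)^j$ for some $j$ with $kj\equiv-2\bmod 6$. If $3\mid j$, then $3\mid kj$, which is false. Thus
\begin{equation}\label{eq:j}
2j\not\equiv0\bmod 6 .
\end{equation}

\subsection{The cover}\label{subsec:cover}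

Let $F_{20}\subset S_5$ be the normalizer of a $5$-cycle. It is isomorphic to the affine group $AGL(1,5)$ of order $20$. It has no element of order $3$. Its involutions are the maps $x\mapsto-x+c$ of $\mathbb Z/5$; they fix exactly one point, so $F_{20}$ contains no transposition. Every nontrivial subgroup of $\langle\chi(a)\rangle\cong\mathbb Z/6$ contains $\chi(a)^2$, of order $3$, or $\chi(a)^3=(4\,5)$. So $\langle\chi(a)\rangle$ meets every conjugate of $F_{20}$ trivially. It therefore acts freely, hence regularly, on the six cosets $S_5/F_{20}$.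

In particular $\pi$, and already $P$, acts transitively on these cosets. Let $\mathcal M\to\mathcal N$ be the connected $6$-fold cover with group $\chi^{-1}(F_{20})$. Cusps of $\mathcal M$ correspond to $P$-orbits on the cosets, so $\mathcal M$ has exactly one cusp. Its peripheral lattice is
\[
L=P\cap\chi^{-1}(F_{20})=\{a^p\ell^q:\chi(a)^{p+jq}=1\}=L_{6,j}.
\]
By \eqref{eq:j}, $\iota L\not\subset L$. As explained after Lemma~\ref{lem:cover}, Conjecture~\ref{conj} fails for $\mathcal M$.

\subsection{Explicit form}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]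
It remains to compute the matrix and the form. Let $\zeta=e^{\pi i/3}$, so $\zeta^2=\zeta-1$. The discrete faithful representation is
\[
a=\begin{pmatrix}1&1\\0&1\end{pmatrix},\quad b=\begin{pmatrix}1&0\\\zeta&1\end{pmatrix}.
\]
Multiplying out,
\[
w=\begin{pmatrix}1-\zeta&-1\\\zeta&1\end{pmatrix}\begin{pmatrix}1-\zeta&1\\-\zeta&1\end{pmatrix}
=\begin{pmatrix}0&-\zeta\\1-\zeta&1+\zeta\end{pmatrix},
\]
\[
w^r=\begin{pmatrix}1&1\\-\zeta&1-\zeta\end{pmatrix}\begin{pmatrix}1&-1\\\zeta&1-\zeta\end{pmatrix}
=\begin{pmatrix}1+\zeta&-\zeta\\1-\zeta&0\end{pmatrix},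
\]
\[
\lambda_0=w^rw=\begin{pmatrix}-1&2-4\zeta\\0&-1\end{pmatrix}=-\begin{pmatrix}1&2\sqrt3\,i\\0&1\end{pmatrix}.
\]
So $\lambda_0$ translates by $2\sqrt3\,i$ when $a$ translates by $1$. The cusp shape of the figure-eight knot, the ratio of the translations of $\ell$ and $a$, is known to be $\pm2\sqrt3\,i$ (Thurston). Hence $k=\pm1$. Orient $\ell$ so that $\ell=\lambda_0$; then $j=-2$ and
\[
L=\{(p,q):p\equiv2q\bmod6\}\quad\text{with basis }(2,1),\ (6,0).
\]
Here $\iota(6,0)=(6,0)$ and $\iota(2,1)=(2,-1)=-(2,1)+\frac23(6,0)$. So $x(2,1)+y(6,0)$ goes to $-x(2,1)+(\frac23x+y)(6,0)$: in this basis $\iota$ is $(x,y)\mapsto(-x,\frac23x+y)$. The cusp torus of $\mathcal M$ has area $6\cdot2\sqrt3$ when $a$ translates by $1$. With $p=2x+6y$ and $q=x$,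
\[
Q_{\mathcal M}=\frac{p^2+12q^2}{12\sqrt3}=\frac{16x^2+24xy+36y^2}{12\sqrt3}=\frac{4x^2+6xy+9y^2}{3\sqrt3}. \qedhere
\]
\end{proof}

\begin{remark}
For this $\mathcal M$ the conjecture would allow only $Y=\pm X$. Indeed, replacing $x$ by $x-y$ turns $4x^2+6xy+9y^2$ into $4x^2-2xy+7y^2=4(x-\frac y4)^2+\frac{27}4y^2$. On $\mathbb Z^2$ this form takes the value $4$ only at $\pm(1,0)$ and the value $7$ only at $\pm(0,1)$. An integral automorph therefore changes at most the signs of the two basis vectors, and the cross term forces equal signs. So its only integral automorphs are $\pm I$.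
\end{remark}

\section{Analytic coordinates near the complete structure}\label{sec:facts}

From here on $\mathcal M$ is an arbitrary $1$-cusped hyperbolic $3$-manifold, and we drop it from the notation: $\Theta$, $Q$. Let $\tau=\lambda/\mu$. Choose the sign of the longitude so that $\tau_2:=\operatorname{Im}\tau>0$; this changes coefficients by an element of $GL_2(\mathbb Z)$ and affects none of the statements to be proved. Subscripts $1$ and $2$ on $u,v$ (and later on other letters) denote real and imaginary parts. Write
\[
\mathbf u=\begin{pmatrix}u\\v\end{pmatrix}=\mathbf u_1+i\,\mathbf u_2,\qquad \mathbf u_1,\mathbf u_2\in\mathbb R^2 .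
\]
A dot between vectors is the bilinear product, so the coefficient equation is $X\cdot\mathbf u=2\pi i$. We use the following facts.

\begin{enumerate}
\item[(F1)] (Thurston; Neumann--Zagier) Structures near the complete one are parametrized, up to the sign of $(u,v)$, by $u$ near $0$, with $v=\psi(u)$, where $\psi$ is holomorphic and odd and $\psi'(0)=\tau$.
\item[(F2)] (Thurston; Neumann--Zagier; Cooper--Culler--Gillet--Long--Shalen \cite{CCGLS}) $e^u$ and $e^{\psi(u)}$ satisfy a nontrivial polynomial equation over $\mathbb C$.
\item[(F3)] (Neumann--Zagier; Hodgson, see \cite[\S4.5]{CCGLS}) The volume $V(u)$ satisfies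
\[
dV=-\tfrac12\,\omega,\qquad \omega=u_1\,dv_2-v_1\,du_2=\det(\mathbf u_1,d\mathbf u_2).
\]
\item[(F4)] (Ax \cite{Ax}) Let $f_1,\dots,f_k$, $k\ge1$, be convergent power series in one variable over $\mathbb C$ that are $\mathbb Q$-linearly independent modulo $\mathbb C$. Then
\[
\operatorname{trdeg}_{\mathbb C}\mathbb C(f_1,\dots,f_k,e^{f_1},\dots,e^{f_k})\ge k+1 .
\]
\end{enumerate}

The constant in (F3) agrees with the Neumann--Zagier formula; see \eqref{eq:asym}. Since $\psi(u)=\tau u+O(u^3)$, (F3) gives $\omega=\tau_2(u_1du_1+u_2du_2)+O(|u|^3)|du|$. So, with $V_0=\mathrm{vol}(\mathcal M)$ and the gradient written as a complex number $\nabla V=\partial_{u_1}V+i\,\partial_{u_2}V$,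
\begin{equation}\label{eq:V}
V=V_0-\frac{\tau_2}4|u|^2+O(|u|^4),\qquad \nabla V=-\frac{\tau_2}2u+O(|u|^3),\qquad \psi'=\tau+O(|u|^2).
\end{equation}

\begin{lemma}\label{lem:psi}
$\psi'$ is not constant. Hence $1$ and $\psi'$ are linearly independent over $\mathbb C$.
\end{lemma}

\begin{proof}
Otherwise $\psi=\tau u$. Since $\tau\notin\mathbb R$, the functions $u,\tau u$ are $\mathbb Q$-linearly independent modulo constants, so $\mathbb C(u,\tau u,e^u,e^{\tau u})$ has transcendence degree at least $3$ by (F4). But $\mathbb C(u,\tau u)=\mathbb C(u)$, and $e^u,e^{\tau u}$ are algebraically dependent by (F2), so it is at most $2$.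
\end{proof}

This two-line count, Ax from below and (F2) from above, is the prototype of all that follow.

Let $D_r=\{|u|<r\}$. For real $X=(x,y)\ne0$ put $f_X(u)=xu+y\psi(u)$.

\begin{lemma}\label{lem:r}
For every sufficiently small $r>0$ the following hold.
\begin{enumerate}
\item[\textup{(i)}] $\operatorname{Im}\psi'>0$ on $D_r$; $\operatorname{Im}(\psi(u)/u)>0$ and $V(u)<V_0$ for $u\in D_r\setminus\{0\}$.
\item[\textup{(ii)}] For each real $X\ne0$, $f_X$ is injective on $D_r$ and $f_X'$ has no zero there.
\item[\textup{(iii)}] There is an admissible $R_0$ such that for $|X|>R_0$ the equation $f_X(u)=2\pi i$ has a unique solution $u(X)$ in $D_r$. This solution lies in $D_{r/2}$, is real-analytic in $X$, and is the parameter of the structure with coefficient $X$. So $\Theta(X)=V(u(X))$. Moreover $X$ is determined by $u(X)$.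
\item[\textup{(iv)}] For real $X\to\infty$,
\begin{equation}\label{eq:asym}
\Theta(X)=V_0-\pi^2/Q(X)+O(|X|^{-4}).
\end{equation}
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Take $r$ so small that $\psi$ and $V$ are defined and analytic near the closure of $D_r$ and $|\psi'-\tau|\le\frac12\tau_2$ on $D_r$. Then $\operatorname{Im}\psi'\ge\frac12\tau_2$, and $\psi(u)/u$ is the average of $\psi'$ over the segment from $0$ to $u$. The statement on $V$ follows from \eqref{eq:V}.

(ii) Since $|x+\tau y|\ge\tau_2|y|$, we have $|f_X'-(x+\tau y)|\le\frac12\tau_2|y|\le\frac12|x+\tau y|$. So $f_X'/(x+\tau y)$ takes values in the closed disc of radius $\frac12$ about $1$. Integrating along segments gives injectivity and $|f_X(u)|\ge\frac12|x+\tau y||u|$.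

(iii) If $2\pi/|x+\tau y|<r/4$, then $|f_X|\ge\frac r4|x+\tau y|>2\pi$ on $|u|=r/2$. By Rouch\'e, $f_X-2\pi i$ has as many zeros in $D_{r/2}$ as $f_X$, namely one; it is the only one in $D_r$ by injectivity, and $|u(X)|\le4\pi/|x+\tau y|$. Analyticity follows from $f_X'\ne0$ and the implicit function theorem. By (F1), $u(X)$ is the parameter of a structure with coefficient $X$, and this structure tends to the complete one as $X\to\infty$. By the uniqueness in Thurston's theorem it is, for $R_0$ large, the structure with coefficient $X$. Finally $u(X)\ne0$, and $u$ and $\psi(u)$ are linearly independent over $\mathbb R$ for $u\ne0$ by (i), so $xu+y\psi(u)=2\pi i$ has at most one real solution $(x,y)$ for given $u$.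

(iv) From $(x+\tau y)u+O(|X||u|^3)=2\pi i$ and $u=O(|X|^{-1})$ we get $u(X)=2\pi i/(x+\tau y)+O(|X|^{-3})$. Insert this in \eqref{eq:V} and use $Q(X)=|x+\tau y|^2/\tau_2$.
\end{proof}

By (iv), if $X,X'\ne0$ and $\Theta(tX)=\Theta(tX')$ for all large $t$, then $Q(X)=Q(X')$. In particular
\begin{equation}\label{eq:SymQ}
A\in\mathrm{Sym}\ \Longrightarrow\ Q\circ A=Q .
\end{equation}

From now on $r$ is fixed, small enough for Lemma~\ref{lem:r} and for one further condition, depending only on $\mathcal M$, imposed in the proof of Lemma~\ref{lem:c0}. Let $R_0$ be the corresponding constant, and fix $R\ge R_0$.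

\section{Ax's theorem along an algebraic arc}\label{sec:arc}

\subsection{Set-up}

An \emph{arc} in $\mathcal Z$ is a nonconstant real-analytic semialgebraic map $t\mapsto(X(t),Y(t))\in\mathcal Z$ from an open interval. Its coordinates are algebraic over $\mathbb R(t)$. We pass to the germ at a point $t_0$; identities between germs propagate along the arc by analyticity. Complex-valued real-analytic germs at $t_0$ form the ring $\mathbb C\{t-t_0\}$, which has the involution $f\mapsto\bar f$ (conjugate values at real $t$). Let $F$ be the field of meromorphic germs that are algebraic over $\mathbb C(t)$. It has transcendence degree $1$ over $\mathbb C$, is closed under $d/dt$ and conjugation, is relatively algebraically closed in the field of all meromorphic germs, and contains the coordinates of $X$ and $Y$. We think of elements of $F$ as ``known''.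

Until Section~\ref{subsec:two} we consider $X$ alone: $X(t)$ is any nonconstant real-analytic semialgebraic curve in $U_R$. Put $u=u(X(t))$, $v=\psi(u)$, $V=V(u(X(t)))$. Which part of $\mathbf u$ is unknown? The equation $X\cdot\mathbf u=2\pi i$ determines $\mathbf u$ up to multiples of $X^\perp=(-y,x)$:
\begin{equation}\label{eq:dec}
\mathbf u=(s_1+is_2)X^\perp+\frac{2\pi i}{|X|^2}X,\qquad
\mathbf u_1=s_1X^\perp,\qquad \mathbf u_2=s_2X^\perp+\frac{2\pi}{|X|^2}X,
\end{equation}
with two real germs $s_1,s_2$. Here $s_1$ has no zero: if $\mathbf u_1=0$ at some point, then $v/u\in\mathbb R$ there, contrary to Lemma~\ref{lem:r}(i). Since $\det(X^\perp,Z)=-X\cdot Z$ for $Z\in\mathbb R^2$, and differentiating $X\cdot\mathbf u_2=2\pi$ gives $-X\cdot\dot{\mathbf u}_2=\dot X\cdot\mathbf u_2$, the form $\omega$ evaluated on $d/dt$ (again denoted $\omega$) is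
\begin{equation}\label{eq:omega}
\omega=s_1\,\dot X\cdot\mathbf u_2=s_1\Bigl(s_2\,X^\perp\cdot\dot X+2\pi\frac{X\cdot\dot X}{|X|^2}\Bigr),\qquad \dot V=-\tfrac12\omega .
\end{equation}

Now the spaces to which Ax's theorem will be applied. All are $\mathbb Q$-vector spaces of germs modulo constants:
\[
\mathcal U=\langle u,v\rangle_{\mathbb Q},\qquad \bar{\mathcal U}=\langle\bar u,\bar v\rangle_{\mathbb Q},\qquad W=\mathcal U+\bar{\mathcal U}.
\]
The space $W$ is stable under conjugation, so $W=W_+\oplus W_-$ with
\[
W_+=\{m\cdot\mathbf u_1:m\in\mathbb Q^2\},\qquad W_-=\{i\,m\cdot\mathbf u_2:m\in\mathbb Q^2\}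
\]
the $\pm1$ eigenspaces of conjugation.

For a finite-dimensional $\mathbb Q$-space $G$ of germs modulo $\mathbb C$, let $\mathsf N(G)$ and $\mathsf E(G)$ be the transcendence degrees over $\mathbb C$ of the fields generated by all $f\in G$ and by all $e^f$, $f\in G$, respectively. If $f$ ranges only over a basis of $G$, these fields do not change up to algebraic extension. So (F4) gives
\begin{equation}\label{eq:ax}
\mathsf N(G)+\mathsf E(G)\ge\dim G+1\qquad(G\ne0).
\end{equation}
The exponential fields of $G$ and of $G'$ both contain that of $G\cap G'$, and together they generate that of $G+G'$, so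
\begin{equation}\label{eq:sub}
\mathsf E(G+G')\le\mathsf E(G)+\mathsf E(G')-\mathsf E(G\cap G').
\end{equation}
Also $\mathsf E(G)\ge1$ if $G\ne0$, since a nonconstant germ is transcendental over $\mathbb C$. By \eqref{eq:dec},
\begin{equation}\label{eq:NW}
\mathsf N(W)\le1+\operatorname{trdeg}_FF(s_1,s_2)\le3 .
\end{equation}

\subsection{What Ax says about one arc}

\begin{lemma}\label{lem:U}
If $X$ is nonconstant, then $\dim\mathcal U=\dim\bar{\mathcal U}=2$, $\mathsf E(\mathcal U)=\mathsf E(\bar{\mathcal U})=1$, and $W_+\ne0$, $W_-\ne0$.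
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:r}(iii), $u$ determines $X$, so $u$ is nonconstant. If $m_1u+m_2\psi(u)$ were constant on the arc with $0\ne m\in\mathbb Q^2$, it would be constant on $D_r$ by the identity theorem, so $m_1+m_2\psi'=0$, contrary to Lemma~\ref{lem:psi}. By (F2), $\mathsf E(\mathcal U)\le1$. The statements for $\bar{\mathcal U}$ follow by conjugation. If $W_+=0$ or $W_-=0$, then $\mathbf u_1$ or $\mathbf u_2$ is constant, so $\dot u$ and $\dot v$ are both imaginary or both real. Then $\psi'(u)=\dot v/\dot u$ is real where $\dot u\ne0$, contrary to Lemma~\ref{lem:r}(i).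
\end{proof}

\begin{lemma}\label{lem:dich}
Let $X$ be nonconstant.
\begin{enumerate}
\item[\textup{(a)}] If $\dim W=4$, then $\mathsf E(W)=2$ and $s_1,s_2$ are algebraically independent over $F$.
\item[\textup{(b)}] $\dim W=4$ if and only if $X(t)$ does not stay on a line through $0$ of rational slope. Otherwise $\dim W\in\{2,3\}$ and $\mathsf E(W)=1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $5\le\mathsf N(W)+\mathsf E(W)\le3+2$ by \eqref{eq:ax}, \eqref{eq:NW}, \eqref{eq:sub}. Equality holds throughout.

(b) If $X\parallel m$ with $0\ne m\in\mathbb Q^2$, then $m\cdot\mathbf u_1=0$ by \eqref{eq:dec}, so $\dim W_+\le1$ and $\dim W\le3$. Conversely, let $\dim W\le3$. Then $\mathcal U\cap\bar{\mathcal U}\ne0$ since $2+2>3$, so $\mathsf E(W)\le1+1-1=1$ by \eqref{eq:sub}, and $\mathsf N(W)\ge\dim W\ge2$ by \eqref{eq:ax}. At least one of $W_+,W_-$ has dimension at most $1$. So there is $0\ne m\in\mathbb Q^2$ with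
\[
s_1\,m\cdot X^\perp=\text{const}\qquad\text{or}\qquad s_2\,m\cdot X^\perp+2\pi\,\frac{m\cdot X}{|X|^2}=\text{const}.
\]
If $m\cdot X^\perp\equiv0$ for one such $m$, then $X$ stays on the line through $m$. Suppose this never happens. Then $s_1\in F$ or $s_2\in F$, so $\mathsf N(W)\le2$ and $\dim W=2$. By Lemma~\ref{lem:U} both $W_+$ and $W_-$ are $1$-dimensional, so relations of both kinds exist, and $s_1,s_2\in F$. Then $\mathsf N(W)\le1$, a contradiction.
\end{proof}

Rational lines thus need separate coordinates. Suppose $X$ stays on a line through $0$ of rational slope, and write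
\[
X=\frac{2\pi}\theta\,m,\qquad m\in\mathbb Z^2\text{ primitive},\ \theta>0 .
\]
Choose $n\in\mathbb Z^2$ with $\det(m,n)=m^\perp\cdot n=1$, and let $h=n\cdot\mathbf u=h_1+ih_2$. Since $X\cdot\mathbf u=2\pi i$, we have $m\cdot\mathbf u=i\theta$. (Geometrically $\theta$ is the cone angle of the filling along $m$; the filling itself is $X=m$, $\theta=2\pi$.)

\begin{lemma}\label{lem:line}
In this situation, if $X$ is nonconstant,
\[
W_+=\mathbb Q\,h_1,\qquad W_-=\langle i\theta,ih_2\rangle_{\mathbb Q},\qquad \dot V=\tfrac12h_1\dot\theta,\qquad h_1=\frac{2\pi s_1}\theta\notin F,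
\]
and $F(s_1,s_2)=F(h_1,h_2)$. If $\dim W=3$, then $h_1,h_2$ are algebraically independent over $F$. If $\dim W=2$, then $h_2\in\mathbb Q\theta+\mathrm{const}\subset F$.
\end{lemma}

\begin{proof}
Since $m,n$ is a basis of $\mathbb Q^2$, $m\cdot\mathbf u_1=0$ and $m\cdot\mathbf u_2=\theta$, the descriptions of $W_\pm$ are clear. By \eqref{eq:dec}, $h_1=s_1\,n\cdot X^\perp=2\pi s_1/\theta$ and $h_2=2\pi s_2/\theta+\theta\,(n\cdot m)/|m|^2$, so $F(s_1,s_2)=F(h_1,h_2)$. Here $X^\perp\cdot\dot X=0$ and $X\cdot\dot X/|X|^2=-\dot\theta/\theta$, so \eqref{eq:omega} gives $\omega=-2\pi s_1\dot\theta/\theta=-h_1\dot\theta$.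

By Lemma~\ref{lem:U}, $\dim W_+=1$; since $\theta$ is nonconstant, $\dim W_-\in\{1,2\}$, and $\dim W=2$ exactly when $h_2\in\mathbb Q\theta+\mathrm{const}$. By Lemma~\ref{lem:dich}(b), $\mathsf E(W)=1$, so $\dim W\le\mathsf N(W)\le1+\operatorname{trdeg}_FF(h_1,h_2)$. If $\dim W=3$, this makes $h_1,h_2$ independent over $F$. If $\dim W=2$, then $h_2\in F$ and it gives $h_1\notin F$.
\end{proof}

\begin{lemma}\label{lem:B}
If $X$ is nonconstant, then $V$ is nonconstant. Hence along an arc in $\mathcal Z$ both $X$ and $Y$ are nonconstant.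
\end{lemma}

\begin{proof}
If $\dot V\equiv0$, then $s_2\,X^\perp\cdot\dot X+2\pi X\cdot\dot X/|X|^2=0$ by \eqref{eq:omega}, because $s_1\ne0$. If $X^\perp\cdot\dot X\not\equiv0$, the direction of $X$ varies, so $\dim W=4$, yet $s_2\in F$, contrary to Lemma~\ref{lem:dich}(a). If $X^\perp\cdot\dot X\equiv0$, then also $X\cdot\dot X\equiv0$ and $X$ is constant.

An arc in $\mathcal Z$ is nonconstant, and $\Theta(X)=\Theta(Y)$ along it. If one of $X,Y$ were constant, the other would be nonconstant with constant volume, contrary to the first statement.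
\end{proof}

\subsection{Two arcs}\label{subsec:two}

For an arc $(X,Y)$ in $\mathcal Z$, a tilde denotes the object for $Y$ that corresponds to one for $X$: $\tilde u,\tilde v,\tilde s_1,\tilde s_2,\tilde W,\tilde V,\dots$ Put
\[
d=\dim(W\cap\tilde W).
\]
The intersection $W\cap\tilde W$ is stable under conjugation. We have $V=\tilde V$, hence $\omega=\tilde\omega$, along the arc. By \eqref{eq:omega} this is a polynomial relation over $F$ between $s_1,s_2,\tilde s_1,\tilde s_2$, and it is nontrivial because $X^\perp\cdot\dot X$ and $X\cdot\dot X$ are not both zero. Therefore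
\begin{equation}\label{eq:N4}
\mathsf N(W+\tilde W)\le1+3=4 .
\end{equation}
It is through the relation $\omega=\tilde\omega$ that equality of volumes enters each of the counts below. By Lemma~\ref{lem:dich} there are three cases: both curves $X,Y$ on rational lines, exactly one, or neither. We treat them in the next three sections.

\section{Two rational lines}\label{sec:lines}

Here the count is shortest. Suppose $X=\frac{2\pi}\theta m$ and $Y=\frac{2\pi}{\tilde\theta}\tilde m$ as in Lemma~\ref{lem:line}. Over any such pair of lines $\mathcal Z$ contains an analytic curve, the graph of a function $\tilde\theta=\tilde\theta(\theta)$. Why should this function be linear if it is algebraic? Suppose, in the main case $\dim W=\dim\tilde W=3$, that the six germs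
\[
i\theta,\ h_1,\ ih_2,\ i\tilde\theta,\ \tilde h_1,\ i\tilde h_2
\]
are $\mathbb Q$-linearly independent modulo constants. Ax's theorem asks for transcendence degree at least $7$. But $\theta,\tilde\theta\in F$ contribute at most $1$, and $h_1,h_2,\tilde h_2$ at most $3$. The germ $\tilde h_1$ adds nothing, since equality of volumes reads $h_1\dot\theta=\tilde h_1\dot{\tilde\theta}$. The exponentials contribute at most $\mathsf E(W)+\mathsf E(\tilde W)=2$. So $7\le6$, a contradiction; without the volume relation we would get $7\le7$ and no information. Hence there is a linear relation. The proof pushes this until $\theta$ and $\tilde\theta$ are related.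

The relation first obtained is affine, $\tilde\theta=a\theta+b$. To remove $b$ we need the behavior of the volume along a whole line, down to $\theta=0$.

\begin{lemma}\label{lem:Vm}
Let $m\in\mathbb Z^2$ be primitive and $\theta_m=2\pi|m|/R$. The function $V_m(\theta)=\Theta(\frac{2\pi}\theta m)$, $0<\theta<\theta_m$, extends to an even real-analytic function on $(-\theta_m,\theta_m)$ with $V_m(0)=V_0$. On $(0,\theta_m)$ one has $V_m<V_0$ and $V_m'<0$.
\end{lemma}

\begin{proof}
For $0<|\theta|<\theta_m$ we have $\frac{2\pi}\theta m\in U_R$, and $u(\frac{2\pi}\theta m)$ is the unique solution in $D_r$ of $f_m(u)=i\theta$. For $\theta=0$ the solution is $u=0$. By Lemma~\ref{lem:r}(ii), $f_m$ is injective on $D_r$ with nonvanishing derivative, so $V(f_m^{-1}(i\theta))$ is real-analytic on $(-\theta_m,\theta_m)$ and extends $V_m$. It is even because $\Theta$ is even, and it is below $V_0$ for $\theta\ne0$ by Lemma~\ref{lem:r}(i). By Lemma~\ref{lem:line} applied to the curve $X=\frac{2\pi}\theta m$, parametrized by $\theta$, $V_m'=\frac12h_1=\pi s_1/\theta\ne0$ for $\theta>0$.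 So $V_m'$ has constant sign on $(0,\theta_m)$. Since $V_m<V_0=V_m(0)$, the sign is negative.
\end{proof}

\begin{proposition}\label{prop:lines}
Let $(X,Y)$ be an arc in $\mathcal Z$ with $\dim W\le3$ and $\dim\tilde W\le3$. Then $X$ and $Y$ stay on lines through $0$ of rational slope, and the arc lies in $\mathrm{graph}(A)$ for some $A\in GL_2(\mathbb Q)$ with $Q\circ A=Q$.
\end{proposition}

\begin{proof}
\emph{The linear relation.} By Lemma~\ref{lem:dich}(b) we are in the situation above, and $\mathsf E(W)=\mathsf E(\tilde W)=1$. By Lemma~\ref{lem:line}, $h_1\dot\theta=\tilde h_1\dot{\tilde\theta}$, and $\dot{\tilde\theta}\not\equiv0$ by Lemma~\ref{lem:B}, so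
\[
\tilde h_1=q\,h_1,\qquad q=\dot\theta/\dot{\tilde\theta}\in F .
\]
Thus $W+\tilde W$ lies in $F(h_1,h_2,\tilde h_2)$ modulo constants. Since $h_2\in F$ if $\dim W=2$, and likewise for $\tilde h_2$,
\[
\mathsf N(W+\tilde W)\le1+1+(\dim W-2)+(\dim\tilde W-2)=\dim W+\dim\tilde W-2 .
\]
Now \eqref{eq:ax}, with $\dim(W+\tilde W)=\dim W+\dim\tilde W-d$, gives $\mathsf E(W+\tilde W)\ge3-d$, while \eqref{eq:sub} gives $\mathsf E(W+\tilde W)\le2-\mathsf E(W\cap\tilde W)$. If $d=0$ this yields $3\le2$; if $d=1$ it yields $2\le1$. So $d\ge2$.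

Since $W\cap\tilde W$ is conjugation-stable, it is the sum of $W_+\cap\tilde W_+$ and $W_-\cap\tilde W_-$.
\begin{itemize}
\item If $W_+\cap\tilde W_+\ne0$, then $\tilde h_1=\kappa h_1+\mathrm{const}$ with $\kappa\in\mathbb Q^\times$. So $(q-\kappa)h_1$ is constant, and $h_1\notin F$ gives $q=\kappa$, that is, $\dot{\tilde\theta}=\kappa^{-1}\dot\theta$.
\item Otherwise $W_-\cap\tilde W_-$ has dimension at least $2$, so $W_-=\tilde W_-$ is $2$-dimensional and $\dim W=3$. Hence $\tilde\theta=a\theta+a'h_2+\mathrm{const}$ with $a,a'\in\mathbb Q$. Since $h_2\notin F$, $a'=0$; since $\tilde\theta$ is nonconstant, $a\ne0$.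
\end{itemize}
In both cases $\tilde\theta=a\theta+b$ with $a\in\mathbb Q^\times$ and $b\in\mathbb R$.

\emph{$a>0$ and $b=0$.} On the open interval of values of $\theta$ on (a piece of) the arc, $V_m(\theta)=V_{\tilde m}(a\theta+b)$ with $\theta>0$ and $a\theta+b>0$. Both $V_m$ and $V_{\tilde m}$ decrease there, so $a>0$. By analyticity the identity holds on the whole interval $\{|\theta|<\theta_m,\ |a\theta+b|<\theta_{\tilde m}\}$. Start at a value of $\theta$ on the arc and decrease it. If $b\ge0$, go down to $\theta=0$: then $a\theta+b$ decreases to $b\ge0$ and stays in range, so $V_{\tilde m}(b)=V_m(0)=V_0$ and $b=0$. If $b<0$, go down to $\theta=-b/a>0$: then $V_m(-b/a)=V_{\tilde m}(0)=V_0$, contrary to Lemma~\ref{lem:Vm}. So $b=0$.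

\emph{The matrix.} Now $Y=\frac{2\pi}{\theta}Y_1$ with $Y_1=\tilde m/a\in\mathbb Q^2$, while $X=\frac{2\pi}\theta m$. The identity $V_m(\theta)=V_{\tilde m}(a\theta)$ for small $\theta$ says $\Theta(tm)=\Theta(tY_1)$ for large $t$, so $Q(m)=Q(Y_1)$ by \eqref{eq:asym}. If $Y_1=\pm m$, take $A=\pm I$. Otherwise $m+Y_1$ and $m-Y_1$ are nonzero rational vectors. They are $Q$-orthogonal because $Q(m)=Q(Y_1)$, hence independent. Let $A$ be the $Q$-reflection that fixes $m+Y_1$ and negates $m-Y_1$. Then $A\in GL_2(\mathbb Q)$, $Q\circ A=Q$ and $Am=\frac12(m+Y_1)-\frac12(m-Y_1)=Y_1$, so $Y=AX$.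
\end{proof}

The matrix $A$ was made by hand: it is only the restriction of $A$ to the line through $m$ that the arc determines. This is the source of the exception in Theorem~\ref{thm:rational}(3).

\section{One rational line: impossible}\label{sec:mixed}

Off the rational lines, $(e^{u},e^{v})$ and $(e^{\bar u},e^{\bar v})$ move independently on their two curves: this is what $\mathsf E(W)=2$ says. The next lemma extracts from this what we need. Let
\[
\bar\psi(z)=\overline{\psi(\bar z)}\qquad(z\in D_r).
\]

\begin{lemma}\label{lem:C}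
Let $\dim W=4$.
\begin{enumerate}
\item[\textup{(i)}] If $f,g\in W$ are linearly independent and $e^f,e^g$ are algebraically dependent over $\mathbb C$, then $f,g\in\mathcal U$ or $f,g\in\bar{\mathcal U}$.
\item[\textup{(ii)}] A conjugation-stable subspace $W_0\subset W$ with $\mathsf E(W_0)\le1$ has $\dim W_0\le1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) After scaling by an integer,
\[
f=m\cdot\mathbf u+n\cdot\bar{\mathbf u}+\mathrm{const},\qquad g=m'\cdot\mathbf u+n'\cdot\bar{\mathbf u}+\mathrm{const}
\]
with $m,n,m',n'\in\mathbb Z^2$. Let $H(e^f,e^g)=0$ with a polynomial $H\ne0$. Let $\mathcal X$ be the Zariski closure of $\{(e^u,e^{\psi(u)}):u\in D_r\}$. It is an irreducible curve: it has dimension $1$ by (F2), and it is irreducible because holomorphic functions on $D_r$ have no zero divisors. Its complex conjugate $\bar{\mathcal X}$ is the closure of $\{(e^z,e^{\bar\psi(z)}):z\in D_r\}$. The arc $(e^u,e^v,e^{\bar u},e^{\bar v})$ lies in the irreducible surface $\mathcal X\times\bar{\mathcal X}$. Since $\mathsf E(W)=2$ by Lemma~\ref{lem:dich}(a), it is Zariski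 dense there. The equation $H(e^f,e^g)=0$ is a Laurent polynomial equation in these four coordinates, so it holds at all points of $\mathcal X\times\bar{\mathcal X}$ with nonzero coordinates. In particular $H(e^{f(u,z)},e^{g(u,z)})=0$ for all $(u,z)\in D_r\times D_r$, where now
\[
f(u,z)=m\cdot(u,\psi(u))+n\cdot(z,\bar\psi(z))+\mathrm{const}
\]
and similarly for $g$. If the Jacobian of $(f,g)$ were nonzero somewhere, the values of $(e^f,e^g)$ would fill an open set and $H$ would vanish. So $f_ug_z=f_zg_u$ identically. By Lemma~\ref{lem:psi}, $f_u=m\cdot(1,\psi'(u))$ vanishes identically only if $m=0$; similarly for $f_z$ and $n$, $g_u$ and $m'$, $g_z$ and $n'$.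

If $m=0$, then $n\ne0$, so $g_u=0$ and $m'=0$: both $f,g\in\bar{\mathcal U}$. By symmetry, if any of the four vectors vanishes, then $m=m'=0$ or $n=n'=0$, as claimed. If none vanishes, then $g_u/f_u$, a function of $u$, equals $g_z/f_z$, a function of $z$, so both are a constant $\kappa$. As $1,\psi'$ are $\mathbb C$-independent, and likewise $1,\bar\psi'$, we get $m'=\kappa m$ and $n'=\kappa n$; then $\kappa\in\mathbb Q$ and $g=\kappa f$ modulo constants, contrary to independence.

(ii) If $\dim W_0\ge2$, pick independent $f,g\in W_0$. Since $\mathsf E(W_0)\le1$, (i) applies: both lie in $\mathcal U$ or both in $\bar{\mathcal U}$. After replacing $f,g$ by their conjugates if necessary, both lie in $\mathcal U$. Then $f\in\mathcal U$ and $\bar f\in\bar{\mathcal U}$ are nonzero elements of $W_0$. They are independent because $\mathcal U\cap\bar{\mathcal U}=0$, and $e^f,e^{\bar f}$ are dependent since $\mathsf E(W_0)\le1$. By (i), $f$ and $\bar f$ lie in the same one of $\mathcal U,\bar{\mathcal U}$, a contradiction.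
\end{proof}

\begin{proposition}\label{prop:mixed}
There is no arc in $\mathcal Z$ with $\dim W=4$ and $\dim\tilde W\le3$, and none with $\dim W\le3$ and $\dim\tilde W=4$.
\end{proposition}

\begin{proof}
By symmetry consider the first case. Then $\mathsf E(\tilde W)=1$ by Lemma~\ref{lem:dich}(b), so $\mathsf E(W\cap\tilde W)\le1$ and $d\le1$ by Lemma~\ref{lem:C}(ii); hence $\mathsf E(W\cap\tilde W)=d$. So $\mathsf E(W+\tilde W)\le2+1-d$ by \eqref{eq:sub}. With the notation of Lemma~\ref{lem:line} for $Y$, equality of volumes gives $\frac12\tilde h_1\dot{\tilde\theta}=\dot V=-\frac12\omega\in F(s_1,s_2)$, so $\tilde h_1\in F(s_1,s_2)$. Hence $W+\tilde W$ lies in $F(s_1,s_2,\tilde h_2)$ modulo constants, with $\tilde h_2\in F$ if $\dim\tilde W=2$, and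
\[
\mathsf N(W+\tilde W)\le3+(\dim\tilde W-2)=\dim\tilde W+1 .
\]
Now \eqref{eq:ax} requires $4+\dim\tilde W-d+1\le(\dim\tilde W+1)+(3-d)$, that is, $5\le4$.
\end{proof}

\section{No rational line}\label{sec:main}

\begin{proposition}\label{prop:main}
Let $(X,Y)$ be an arc in $\mathcal Z$ with $\dim W=\dim\tilde W=4$. Then it lies in $\mathrm{graph}(A)$ for some $A\in\mathrm{Sym}\cap GL_2(\mathbb Q)$.
\end{proposition}

The proof has four steps: the count gives an affine relation between $\tilde{\mathbf u}$ and $\mathbf u$ or $\bar{\mathbf u}$; the real structure and the form $\omega$ determine most of it; an estimate carries the relation from the arc to the complete structure $u=0$ and kills the remaining constant; the linear relation is then a symmetry of $\Theta$.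

\begin{lemma}\label{lem:W}
In the situation of Proposition~\ref{prop:main}, $W=\tilde W$. Hence, with $\eta=1$ or $\eta=-1$,
\begin{equation}\label{eq:affine}
\tilde{\mathbf u}=P\mathbf u+c_0\ \ (\eta=1)\qquad\text{or}\qquad \tilde{\mathbf u}=P\bar{\mathbf u}+c_0\ \ (\eta=-1),\qquad P\in GL_2(\mathbb Q),\ c_0\in\mathbb C^2 .
\end{equation}
\end{lemma}

\begin{proof}
Put $\mathsf N=\mathsf N(W+\tilde W)\le4$, by \eqref{eq:N4}, and $\mathsf E=\mathsf E(W+\tilde W)\le4-\mathsf E(W\cap\tilde W)$, by \eqref{eq:sub} and Lemma~\ref{lem:dich}(a). Ax's inequality \eqref{eq:ax} reads $9-d\le\mathsf N+\mathsf E$.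
\begin{itemize}
\item $d=0$: $9\le8$, false.
\item $d=1$: $\mathsf E(W\cap\tilde W)\ge1$, so $\mathsf E\le3$ and $8\le7$, false.
\item $d=2$: $\mathsf E(W\cap\tilde W)=2$ by Lemma~\ref{lem:C}(ii), so $\mathsf E\le2$ and $7\le6$, false.
\item $d=3$: again $\mathsf E\le2$, so $6\le\mathsf N+2$ and $\mathsf N=4$. The eigenspaces $W_\pm$, $\tilde W_\pm$ all have dimension $2$, so $W_+\cap\tilde W_+$ and $W_-\cap\tilde W_-$, whose dimensions add up to $3$, are both nonzero. Thus
\[
m\cdot\mathbf u_1=\tilde m\cdot\tilde{\mathbf u}_1+\mathrm{const},\qquad n\cdot\mathbf u_2=\tilde n\cdot\tilde{\mathbf u}_2+\mathrm{const}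
\]
with nonzero $m,n\in\mathbb Q^2$ and $\tilde m,\tilde n\in\mathbb Q^2$. Since $X$ is on no rational line, $m\cdot X^\perp$ and $n\cdot X^\perp$ are nonzero. By \eqref{eq:dec}, $s_1\in F(\tilde s_1)$ and $s_2\in F(\tilde s_2)$, so $\mathsf N\le\operatorname{trdeg}_{\mathbb C}F(\tilde s_1,\tilde s_2)\le3$, a contradiction.
\end{itemize}
So $d=4$ and $W=\tilde W$. The elements $\tilde u,\tilde v$ of $W$ are independent by Lemma~\ref{lem:U}, and their exponentials are algebraically dependent by (F2). By Lemma~\ref{lem:C}(i) both lie in $\mathcal U$ or both in $\bar{\mathcal U}$, which is \eqref{eq:affine}.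
\end{proof}

\begin{lemma}\label{lem:real}
In \eqref{eq:affine}, $\operatorname{Re}c_0=0$ and $\det P=\eta$. Moreover $Y=\nu P^{-T}X$ with a germ $\nu\ne0$ satisfying
\begin{equation}\label{eq:nu}
2\pi=2\pi\eta\nu+Y\cdot\operatorname{Im}c_0 .
\end{equation}
\end{lemma}

\begin{proof}
In both cases the real and imaginary parts of \eqref{eq:affine} are
\[
\tilde{\mathbf u}_1=P\mathbf u_1+\operatorname{Re}c_0,\qquad \tilde{\mathbf u}_2=\eta P\mathbf u_2+\operatorname{Im}c_0 .
\]
Dot the first with $Y$. Since $\tilde{\mathbf u}_1=\tilde s_1Y^\perp$, we get $0=s_1\,Y\cdot PX^\perp+Y\cdot\operatorname{Re}c_0$. By Lemma~\ref{lem:dich}(a), $s_1\notin F$, so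
\[
Y\cdot PX^\perp=0,\qquad Y\cdot\operatorname{Re}c_0=0 .
\]
The first equation says $P^TY\parallel X$, i.e.\ $Y=\nu P^{-T}X$. With $b_1=P^{-1}\operatorname{Re}c_0$ the second says $X\cdot b_1=0$. Dotting the imaginary part with $Y$ gives \eqref{eq:nu}.

Now compare the forms $\omega$. We have $\tilde\omega=\det(\tilde{\mathbf u}_1,\dot{\tilde{\mathbf u}}_2)=\eta\det P\,\bigl[\omega+\det(b_1,\dot{\mathbf u}_2)\bigr]$, and $\tilde\omega=\omega$ along the arc. So
\begin{equation}\label{eq:b1}
(1-\eta\det P)\,\omega=\eta\det P\,\det(b_1,\dot{\mathbf u}_2).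
\end{equation}
Suppose $b_1\ne0$. Then $X\cdot b_1=0$ forces $X=lX_0$ with $X_0$ constant and $l$ a nonconstant germ, and $b_1=\beta_1X_0^\perp$ with $\beta_1\ne0$. (This line has irrational slope, so it is not excluded by $\dim W=4$.) Then $\det(b_1,\dot{\mathbf u}_2)=-\beta_1\frac{d}{dt}(X_0\cdot\mathbf u_2)=-2\pi\beta_1\frac d{dt}(1/l)$ is a nonzero element of $F$, while $\omega=2\pi s_1\dot l/l\notin F$ by \eqref{eq:omega}. So \eqref{eq:b1} forces $\eta\det P=1$ and then $\det(b_1,\dot{\mathbf u}_2)=0$, a contradiction. Hence $b_1=0$. Since $\omega\not\equiv0$ by Lemma~\ref{lem:B}, \eqref{eq:b1} gives $\det P=\eta$.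
\end{proof}

It remains to show $\operatorname{Im}c_0=0$. On the arc alone we cannot see this. But at the complete structure the volume is maximal, so a volume-preserving relation extending to $u=0$ must send $0$ to $0$. The relation does extend, because it is nearly a rotation: writing it as $\tilde u=g(u)$ or $\tilde u=g(\bar u)$, the form $\omega$ controls $|g'|$ and $\nabla V$ controls $g$ itself, uniformly in $P$.

Write $P=\begin{pmatrix}\alpha&\beta\\\gamma&\delta\end{pmatrix}$ and $c_0=(c_1,c_2)$. Let $(\psi_\eta,V_\eta)=(\psi,V)$ if $\eta=1$, and $\psi_{-1}=\bar\psi$, $V_{-1}(z)=V(\bar z)$. Put $z=u$ if $\eta=1$ and $z=\bar u$ if $\eta=-1$, and let $z_*\in D_{r/2}$ be the value of $z$ at $t_0$. Define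
\[
g(z)=\alpha z+\beta\psi_\eta(z)+c_1\qquad(z\in D_r).
\]
By \eqref{eq:affine}, $g(z_*)=\tilde u(t_0)\in D_{r/2}$.

\begin{lemma}\label{lem:c0}
If $r$ is small enough, depending only on $\mathcal M$, then $c_0=0$, $g(D_{r/2})\subset D_r$, and on $D_{r/2}$
\begin{equation}\label{eq:g}
\psi(g(z))=\gamma z+\delta\psi_\eta(z),\qquad V(g(z))=V_\eta(z).
\end{equation}
\end{lemma}

\begin{proof}
\emph{The relations near $z_*$.} Along the arc $\psi(g(z))=\gamma z+\delta\psi_\eta(z)+c_2$. Since $z$ is nonconstant on the arc, the identity theorem gives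
\begin{equation}\label{eq:g2}
\psi(g(z))=\gamma z+\delta\psi_\eta(z)+c_2\qquad\text{near }z_* .
\end{equation}
Let $\mathbf z=(z,\psi_\eta(z))$. By \eqref{eq:g2} and $\operatorname{Re}c_0=0$, the pair $(g,\psi(g))$ has real part $P\operatorname{Re}\mathbf z$ and imaginary part $P\operatorname{Im}\mathbf z+\operatorname{Im}c_0$. So the pull-back of $\omega$ by $g$ is $\det P\cdot\det(\operatorname{Re}\mathbf z,d\operatorname{Im}\mathbf z)$. On the other hand $dV_\eta=-\frac12\eta\det(\operatorname{Re}\mathbf z,d\operatorname{Im}\mathbf z)$: for $\eta=1$ this is (F3), and for $\eta=-1$ conjugation changes the sign of the imaginary part. Since $\det P=\eta$, $d(V\circ g)=dV_\eta$. Both functions agree at $z_*$ because $\tilde V=V$ there. Hence $V\circ g=V_\eta$ near $z_*$.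

\emph{Estimates.} Below, the constants in $O(\cdot)$ depend only on $\mathcal M$, not on the arc, on $P$, on $c_0$ or on the small number $r$. Differentiating \eqref{eq:g2}, $\psi'(g)g'=\gamma+\delta\psi_\eta'$, with $g'=\alpha+\beta\psi_\eta'\ne0$ because $\psi_\eta'\notin\mathbb R$ and $(\alpha,\beta)\ne0$ is real. Therefore, near $z_*$,
\[
\operatorname{Im}\psi'(g)=\operatorname{Im}\frac{\gamma+\delta\psi_\eta'}{\alpha+\beta\psi_\eta'}=\frac{\det P\;\operatorname{Im}\psi_\eta'}{|g'|^2}.
\]
Here $\det P\,\operatorname{Im}\psi'_\eta=\eta\operatorname{Im}\psi'_\eta=\tau_2+O(r^2)$ and $\operatorname{Im}\psi'(g(z_*))=\tau_2+O(r^2)$ by \eqref{eq:V}. So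
\[
|g'(z_*)|=1+O(r^2).
\]
From $\operatorname{Im}g'(z_*)=\beta\operatorname{Im}\psi_\eta'(z_*)$ we get $\beta=O(1)$, and so $g'(z)-g'(z_*)=\beta(\psi_\eta'(z)-\psi_\eta'(z_*))=O(r^2)$ on $D_r$. With $\kappa=g'(z_*)/|g'(z_*)|$,
\[
g'(z)=\kappa+O(r^2)\qquad(z\in D_r).
\]
Next, for holomorphic $g$ the chain rule reads $\nabla(V\circ g)=\overline{g'}\,\nabla V(g)$. So $\nabla V_\eta(z_*)=\overline{g'(z_*)}\,\nabla V(g(z_*))$. Both gradients $\nabla V$ and $\nabla V_\eta$ are $-\frac{\tau_2}2$ times the argument up to $O(r^3)$, whence $z_*=\bar\kappa\,g(z_*)+O(r^3)$, i.e.\ $g(z_*)=\kappa z_*+O(r^3)$. Integrating $g'=\kappa+O(r^2)$ from $z_*$,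
\[
g(z)=\kappa z+O(r^3)\qquad(z\in D_r).
\]

\emph{Continuation to the complete structure.} For $r$ small, a condition depending only on $\mathcal M$, this gives $|g|\le\frac r2+O(r^3)<r$ on $D_{r/2}$, so $g(D_{r/2})\subset D_r$. Hence \eqref{eq:g2} and $V\circ g=V_\eta$ hold on all of $D_{r/2}$ by analytic continuation. At $z=0$ the latter gives $V(g(0))=V_0$, so $g(0)=0$ by Lemma~\ref{lem:r}(i), i.e.\ $c_1=0$. Then \eqref{eq:g2} at $z=0$ gives $c_2=0$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:main}]
Since $c_0=0$, \eqref{eq:nu} gives $\nu=\eta$. So $Y=AX$ with $A=\eta P^{-T}\in GL_2(\mathbb Q)$. To see that $A\in\mathrm{Sym}$, let $|X|$ be large, now for arbitrary $X$ off the arc as well. Put $z=u(X)$ if $\eta=1$, $z=\overline{u(X)}$ if $\eta=-1$, and $\tilde u=g(z)$. Then $z\in D_{r/2}$ and $\tilde u\in D_r$, and by \eqref{eq:g}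
\[
AX\cdot\begin{pmatrix}\tilde u\\\psi(\tilde u)\end{pmatrix}
=\eta P^{-T}X\cdot P\begin{pmatrix}z\\\psi_\eta(z)\end{pmatrix}
=\eta\,X\cdot\begin{pmatrix}z\\\psi_\eta(z)\end{pmatrix}=2\pi i ,
\]
because for $\eta=-1$ the third expression is $-\overline{2\pi i}$. By the uniqueness in Lemma~\ref{lem:r}(iii), $\tilde u=u(AX)$. So $\Theta(AX)=V(g(z))=V_\eta(z)=V(u(X))=\Theta(X)$.
\end{proof}

\section{Proof of Theorem~\ref{thm:rational} and Corollary~\ref{cor:generic}}

\begin{proof}[Proof of Theorem~\ref{thm:rational}\textup{(1)}]
$\mathrm{Sym}$ is a group, and by \eqref{eq:SymQ} it is contained in the compact orthogonal group $O(Q)$. It is closed: let $A_k\in\mathrm{Sym}$ with $A_k\to A$. The set $U_R\cap A_k^{-1}U_R$ is the complement of a compact set star-shaped about $0$, hence connected, so $\Theta(A_kX)=\Theta(X)$ holds on all of it by analytic continuation. Since all $A_k$ lie in $O(Q)$, this set contains a region $|X|>R'$ with $R'$ independent of $k$. We may choose $R'$ so large that also $AX\in U_R$ there. Letting $k\to\infty$, $\Theta(AX)=\Theta(X)$ for $|X|>R'$.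

Let $A\in\mathrm{Sym}$. Let $X(t)$ run, rationally parametrized, along an open arc of a large circle about $0$, and consider the arc $(X(t),AX(t))$ in $\mathcal Z$. Since $X(t)$ stays on no line, $\dim W=4$ by Lemma~\ref{lem:dich}, and $\dim\tilde W=4$ by Proposition~\ref{prop:mixed}. By Proposition~\ref{prop:main}, $AX(t)=BX(t)$ with $B\in\mathrm{Sym}\cap GL_2(\mathbb Q)$. As the vectors $X(t)$ span $\mathbb R^2$, $A=B$ is rational. So $\mathrm{Sym}\subset GL_2(\mathbb Q)$ is a compact Lie group with countably many elements. It is therefore $0$-dimensional, that is, discrete, and hence finite.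
\end{proof}

For parts (2) and (3) recall that a semialgebraic set has the same dimension as its Zariski closure, and that a semialgebraic set of dimension $k$ contains a $k$-dimensional Nash submanifold, i.e.\ a real-analytic semialgebraic one, with charts modelled on balls in $\mathbb R^k$.

\begin{proof}[Proof of Theorem~\ref{thm:rational}\textup{(2)} and \textup{(3)}]
Let $k=\dim S\ge1$, and let $C$ be the Zariski closure of $S$, irreducible of dimension $k$. Every $k$-dimensional semialgebraic subset of $S$ is Zariski dense in $C$, by irreducibility. Since graphs and products of lines are Zariski closed, if such a subset lies in one of them then so does $S$. Let $\Sigma\subset S$ be a $k$-dimensional Nash submanifold.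

\emph{$k=1$.} An arc in $\Sigma$ satisfies the hypotheses of exactly one of Propositions~\ref{prop:lines} and \ref{prop:main}, the mixed case being excluded by Proposition~\ref{prop:mixed}. In the first case it lies in $\mathrm{graph}(A)$ with $A\in GL_2(\mathbb Q)$, $Q\circ A=Q$, and in a product of two lines through $0$ of rational slope; hence so does $S$. In the second case it lies in $\mathrm{graph}(A)$ with $A\in\mathrm{Sym}$; hence so does $S$, and $A$ has the required properties by (1).

\emph{$k\ge2$.} Let $\Sigma'=\Sigma\setminus\bigcup_{A\in\mathrm{Sym}}\mathrm{graph}(A)$. Since $\mathrm{Sym}$ is finite, $\Sigma'$ is open in $\Sigma$. If $\Sigma'=\emptyset$, then $\Sigma\cap\mathrm{graph}(A)$ has dimension $k$ for some $A\in\mathrm{Sym}$, and $S\subset\mathrm{graph}(A)$.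

Suppose $\Sigma'\ne\emptyset$, and take a Nash chart of $\Sigma'$ modelled on a ball. Any two distinct points of the chart lie on an arc in it, the image of an open segment. This arc meets no $\mathrm{graph}(A)$ with $A\in\mathrm{Sym}$, so Proposition~\ref{prop:main} does not apply to it and Proposition~\ref{prop:lines} does: $X$ stays on one line through $0$, and so does $Y$. Comparing all points with a fixed one, the chart lies in a product of two lines. Hence $k=2$ and the chart is open in that product. It then contains an arc with $X$ constant and $Y$ nonconstant, contrary to Lemma~\ref{lem:B}.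
\end{proof}

Connectedness of $S$ was not used.

\begin{proof}[Proof of Corollary~\ref{cor:generic}]
By Theorem~\ref{thm:rational}(2) it suffices to show that $A\in GL_2(\mathbb Q)$ with $Q\circ A=Q$ implies $A=\pm I$. Up to a factor, $Q$ is $x^2+2\operatorname{Re}\tau\,xy+|\tau|^2y^2$. Suppose $A\ne\pm I$.

If $\det A=1$, then $A$ is a rotation for $Q$ by an angle $\phi\notin\pi\mathbb Z$. It acts on the $3$-dimensional space of quadratic forms with eigenvalues $1,e^{\pm2i\phi}$, so the invariant forms are a line. This line is defined over $\mathbb Q$ because $A$ is rational, and it contains $Q$. So the coefficients of $Q$ have rational ratios and $\operatorname{Re}\tau,|\tau|^2\in\mathbb Q$, a contradiction.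

If $\det A=-1$, then $A$ is a reflection with rational eigenvectors $m,n$ that are orthogonal for $Q$:
\[
m_1n_1+\operatorname{Re}\tau\,(m_1n_2+m_2n_1)+|\tau|^2m_2n_2=0 .
\]
By independence $m_1n_1=m_2n_2=m_1n_2+m_2n_1=0$. If $m_1=0$, then $m_2\ne0$, so $n_2=0$ and $n_1=0$. If $n_1=0$, then $n_2\ne0$, so $m_2=0$ and $m_1=0$. Either way an eigenvector vanishes, a contradiction.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Ax} J. Ax, \emph{Ann. of Math.} \textbf{93} (1971).

\bibitem{CCGLS} Cooper, Culler, Gillet, Long and Shalen, \emph{Invent. Math.} \textbf{118} (1994).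

\bibitem{J} BoGwang Jeon, \emph{On the number of hyperbolic Dehn fillings of a given volume}, arXiv:1812.04788 (2018).

\end{thebibliography}

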